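# Endomorphism algebras of modular Gelfand–Graev representations: the unipotent parts for $\mathbf G^{F}$ and $\mathbf G^{F^d}$

## 1. Two orders of rank two: $S_3$ and $A_5$ at the prime $3$

Let $\mathcal O$ be a complete discrete valuation ring of characteristic $0$ with fraction field $K$ and residue characteristic $\ell$, and let $K$ contain enough roots of unity to be a splitting field for the finite groups we meet. Here is a general device we shall use all the time.

**Idempotents attached to linear characters.** Let $G$ be a finite group, $U\le G$ a subgroup of order prime to $\ell$, $\psi:U\to\mathcal O^\times$ a linear character, and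
$$e=e_\psi=|U|^{-1}\sum_{u\in U}\psi(u^{-1})\,u .$$
This is an idempotent of $\mathcal OG$, and $\Gamma:=\mathrm{Ind}_U^G\mathcal O_\psi\cong\mathcal OGe$, a projective module. Hence $\mathrm{End}_{\mathcal OG}(\Gamma)\cong(e\mathcal OGe)^{opp}$. For a $KG$-module $V$, the space $eV$ is $\{v:uv=\psi(u)v\ \forall u\in U\}$, of dimension $\langle V,K\Gamma\rangle$. Suppose $K\Gamma$ is multiplicity free. Since $KG\cong\prod_\chi\mathrm{End}(V_\chi)$, we get $eKGe\cong\prod_\chi \mathrm{End}(eV_\chi)$, and each $eV_\chi$ has dimension $0$ or $1$. So $eKGe$ is commutative, we may drop "opp", and for $h\in eKGe$ (extending $\chi$ linearly to $KG$)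
$$\chi(h)=\omega_\chi(h)\ \text{ if }\chi\text{ is a constituent of }\Gamma,\qquad \chi(h)=0\ \text{ otherwise,}\tag{1}$$
where the $\omega_\chi$ are algebra characters that together give $eKGe\cong\prod K$.

**The form.** Let $\kappa:KG\to K$ be "coefficient of $1$". The pairing $(x,y)\mapsto\kappa(xy)$ on $\mathcal OG$ is symmetric and perfect: in the basis $G$ its matrix is a permutation matrix. Put $e_1=e$, $e_2=1-e$. As $\kappa(xy)=\kappa(yx)$, the summand $e_i\mathcal OGe_j$ of $\mathcal OG$ pairs to zero with every summand $e_k\mathcal OGe_l$ except $e_j\mathcal OGe_i$. Hence $\kappa$ gives a perfect $\mathcal O$-pairing on $e\mathcal OGe$, and then also on each direct factor $b\,e\mathcal OGe$, $b$ a central idempotent of $\mathcal OG$. Because $|G|\kappa$ is the regular character, $\kappa=\sum_\chi\frac{\chi(1)}{|G|}\,\chi$ on $KG$.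

**Orders of rank two.** Let $\Lambda\subset K\times K$ be an $\mathcal O$-order of rank $2$ containing $(1,1)$. Its elements have integral coordinates. Put $I=\{a:(0,a)\in\Lambda\}=\pi\mathcal O$. If $(a,b)\in\Lambda$ then $(0,b-a)\in\Lambda$, so $\Lambda=\{(a,b)\in\mathcal O^2:a\equiv b\bmod\pi\}$. In the basis $(1,1),(0,\pi)$ the form $(a,b)\mapsto c_1a+c_2b$ has Gram determinant
$$c_2\pi^2(c_1+c_2)-c_2^2\pi^2=c_1c_2\pi^2.$$
So if that form is perfect on $\Lambda$, then $\pi$ is determined up to a unit by $c_1c_2$.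

Now take $\ell=3$ and two groups.

*The group $SL_2(2)\cong S_3$.* Let $U=\langle\tau\rangle$ have order $2$ and $\psi(\tau)=-1$. Then $e=\frac12(1-\tau)$ and $\Gamma$ has character $\mathrm{St}+\mathrm{sgn}$, where $\mathrm{St}$ is the character of degree $2$. No proper nonempty partial sum of the three primitive central idempotents is $3$-integral: the idempotents of $1$, of $\mathrm{sgn}$ and of $\{1,\mathrm{sgn}\}$ have coefficients $\pm\frac16$, $\pm\frac16$ and $\frac13$, and the remaining proper partial sums are their complements. So there is one block, which contains everything. For a $3$-cycle $c$,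
$$ece=\tfrac14\big(c+c^{-1}-\tau c-c\tau\big),\qquad \omega_{\mathrm{St}}(ece)=\tfrac14(-1-1)=-\tfrac12,\qquad \omega_{\mathrm{sgn}}(ece)=\tfrac14\cdot4=1 .$$
The double cosets $U\backslash G/U$ are $U$ and $UcU$, so $e\mathcal OGe$ is spanned by $(1,1)$ and $(-\frac12,1)$. It equals $\{(a,b):a\equiv b\bmod3\}$, because the difference of coordinates is $\frac32$. Check with the form: $c_1c_2\pi^2=\frac26\cdot\frac16\cdot9=\frac12$ is a unit.

*The group $SL_2(4)\cong A_5$.* Let $U$ be a Klein four-group and $\psi\ne1$. The characters of degrees $1,3,3',4,5$ take the values $1,-1,-1,0,1$ on involutions, so $\psi$ occurs in their restrictions with multiplicities $0,1,1,1,1$. Thus $\Gamma$ has character $3+3'+4+5$. The central idempotents of $3$ and $3'$ have coefficients in $\frac1{20}\mathbb Z[\frac{1+\sqrt5}2]$, which are $3$-integral, so each is a block alone. The idempotents of $1,4,5$ have coefficients $\frac1{60},\frac{16}{60},\frac{25}{60}$ at the identity; no proper partial sum of $1,16,25$ is divisible by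 $3$, so $\{1,4,5\}$ is a block. Let $b$ be its idempotent. Then $b\,e\mathcal OGe$ is an order in $K\times K$ via $(\omega_4,\omega_5)$, with perfect form $\frac4{60}\omega_4+\frac5{60}\omega_5$. So $\frac1{15}\cdot\frac1{12}\pi^2$ is a unit, and $b\,e\mathcal OGe=\{(a,b'):a\equiv b'\bmod 3\}$.

The two algebras are isomorphic. This is not just one picture drawn twice. For $S_3$ the second character has degree $q-1=1$ and comes from a torus of order $q+1=3$. For $A_5$ it has degree $q+1=5$ and comes from a torus of order $q-1=3$.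

For $\ell=5$ things differ. In $S_3$ every character is a block alone. The characters $1$ and $\mathrm{St}$ (the "unipotent" ones) contribute to $\Gamma$ only $\mathrm{St}$, giving the algebra $\mathcal O$ of rank $1$. In $A_5$ the character $5$ is a block alone, since its idempotent has coefficients in $\frac1{12}\mathbb Z$. The coefficients of the idempotents of $4$ and of $\{1,4\}$ at the identity are $\frac{16}{60}$ and $\frac{17}{60}$, not $5$-integral. So the block of $4$ contains $3$ or $3'$, and the unipotent part has rank at least $2$. Here $[A_5:S_3]$ means $60/6=10$, which is divisible by $5$ and not by $3$. Is that the whole story?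

## 2. Gelfand–Graev representations and Conjecture 1

Let $p$ be a prime, $\mathbb F$ an algebraic closure of $\mathbb F_p$, $\mathbf G$ a connected reductive group over $\mathbb F$, and $F:\mathbf G\to\mathbf G$ a Frobenius endomorphism relative to an $\mathbb F_q$-structure. Let $\ell\neq p$ be a prime and $(K,\mathcal O,k)$ a sufficiently large $\ell$-modular system ($K$ a splitting field, as in Section 1; $k$ is the residue field). Write $v$ for the valuation of $\mathcal O$. Fix an $F$-stable Borel subgroup $\mathbf B$ with unipotent radical $\mathbf U$ and an $F$-stable maximal torus $\mathbf T\subset\mathbf B$; put $W=N_{\mathbf G}(\mathbf T)/\mathbf T$, with length $l$ and $\mathrm{sgn}(w)=(-1)^{l(w)}$. As $\mathbf B$ is $F$-stable, $F$ permutes the simple reflections and preserves $\mathrm{sgn}$.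

We use **Lang's theorem** constantly: if $\mathbf H$ is connected with Frobenius map $F'$, then $x\mapsto x^{-1}F'(x)$ is surjective on $\mathbf H$, and each fiber has $|\mathbf H^{F'}|$ elements.

**Definition (Gelfand–Graev representation).** A linear character $\psi$ of $\mathbf U^F$ is regular if it is trivial on $[\mathbf U,\mathbf U]^F$ and non-trivial on each of the factors of $\mathbf U^F/[\mathbf U,\mathbf U]^F$, which are indexed by the $F$-orbits of simple roots. For $d\ge1$ let $\psi$ be a regular character of $\mathbf U^{F^d}$ with values in $\mathcal O^\times$ and put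
$$\Gamma_{(d)}=\mathrm{Ind}_{\mathbf U^{F^d}}^{\mathbf G^{F^d}}\mathcal O_\psi,\qquad \mathcal H_{(d)}=\mathrm{End}_{\mathcal O\mathbf G^{F^d}}(\Gamma_{(d)}).$$

Let $b_{(d)}$ be the sum of the block idempotents of the unipotent $\ell$-blocks of $\mathcal O\mathbf G^{F^d}$, i.e. those containing unipotent characters (constituents of the Deligne–Lusztig characters $R_{\mathbf S}(1)$). It acts on $\Gamma_{(d)}$, and $b_{(d)}\mathcal H_{(d)}=\mathrm{End}(b_{(d)}\Gamma_{(d)})$ is the unipotent part of $\mathcal H_{(d)}$. The characters $\psi$ used for $\mathbf G^{F^d}$ and for $\mathbf G^F$ are unrelated.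

For $\mathbf G=SL_2$ the regular characters are the non-trivial ones, and the unipotent characters are $1$ and $\mathrm{St}$. Section 1 computed $b_{(1)}\mathcal H_{(1)}$ and $b_{(2)}\mathcal H_{(2)}$ for $q=2$, $\ell=3$.

**Conjecture 1.** If $\ell$ does not divide $[\mathbf G^{F^d}:\mathbf G^F]$, then the $\mathcal O$-algebras $b_{(d)}\mathcal H_{(d)}$ and $b_{(1)}\mathcal H_{(1)}$ are isomorphic.

It is posed in C. Bonnafé, R. Kessar, "On the endomorphism algebra of modular Gelfand–Graev representations", arXiv:0708.3540 (2007). We prove that it is true for every prime $\ell\ne p$ and every $d\ge1$. There is no restriction on the center of $\mathbf G$; bad primes and $\ell\mid|W|$ are allowed. The converse holds too. The exact statements (Theorems A, B, C) need one map, which we now construct.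

The works quoted below are [DL] (Deligne–Lusztig, Ann. of Math. 103 (1976)), [DM] (Digne–Michel, *Representations of finite groups of Lie type* (1991)), [CE] (Cabanes–Enguehard, *Representation theory of finite reductive groups* (2004)) and [BM] (Broué–Michel, Crelle 395 (1989)).

## 3. Lusztig series and the map $\Delta$

Let $(\mathbf G^*,F^*)$ be dual to $(\mathbf G,F)$; by the same isomorphism of root data $(\mathbf G^*,F^{*d})$ is dual to $(\mathbf G,F^d)$. We write $F$ for $F^*$. One has $|\mathbf G^{*F^i}|=|\mathbf G^{F^i}|$ for all $i$. Duality gives a bijection between $\mathbf G^F$-classes of pairs $(\mathbf S,\theta)$ ($\mathbf S$ an $F$-stable maximal torus, $\theta\in\mathrm{Irr}\,\mathbf S^F$) and $\mathbf G^{*F}$-classes of pairs $(\mathbf S^*,s)$ with $s\in\mathbf S^{*F}$. We write $(\mathbf S,\theta)\leftrightarrow(\mathbf S^*,s)$, or just $(\mathbf S,\theta)\leftrightarrow s$. The rational Lusztig series $\mathcal E(\mathbf G^F,s)$ consists of the constituents of the $R_{\mathbf S}(\theta)$ with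 $(\mathbf S,\theta)\leftrightarrow s$. These series, for $s$ up to $\mathbf G^{*F}$-conjugacy, partition $\mathrm{Irr}(\mathbf G^F)$. Let $\varepsilon_{\mathbf G}=(-1)^{\mathbb F_q\text{-rank of }\mathbf G}$.

*Example.* $\mathbf G=SL_2$, $q=2$: the tori have $|\mathbf T_1^F|=1$ and $|\mathbf T_r^F|=3$, and $R_{\mathbf T_1}(1)=1+\mathrm{St}$, $R_{\mathbf T_r}(1)=1-\mathrm{St}$, $R_{\mathbf T_r}(\theta)=-\mathrm{sgn}$ for $\theta\ne1$. The dual group is $PGL_2(2)$, and the series are $\mathcal E(1)=\{1,\mathrm{St}\}$ and $\mathcal E(s)=\{\mathrm{sgn}\}$ for $s$ of order $3$. Each contains exactly one constituent of $\Gamma$. For $q=4$, with $s$ of order $3$, the series $\mathcal E(s)$ is $\{5\}$; the two classes of elements of order $5$ give $\{3\}$ and $\{3'\}$.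

By Steinberg ([DM, 14.30]) $K\Gamma$ is multiplicity free. So Section 1 applies with $G=\mathbf G^F$, and we identify $\mathcal H=e_\psi\mathcal O\mathbf G^Fe_\psi$.

**Lemma 1.** For each $\mathbf G^{*F}$-class of semisimple $s$, exactly one constituent $\chi_s$ of $\Gamma$ lies in $\mathcal E(\mathbf G^F,s)$. If $(\mathbf S,\theta)\leftrightarrow s$ then $\langle\chi_s,R_{\mathbf S}(\theta)\rangle=\varepsilon_{\mathbf G}\varepsilon_{\mathbf S}$. Hence, with $\omega_s:=\omega_{\chi_s}$,
$$R_{\mathbf S}(\theta)(h)=\varepsilon_{\mathbf G}\varepsilon_{\mathbf S}\,\omega_s(h)\qquad(h\in K\mathcal H).\tag{2}$$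

*Proof.* If $Z(\mathbf G)$ is connected, the first two statements are [DL, Thm 10.7]. In general we pass to a group with connected center. Let $\mathbf G\subset\tilde{\mathbf G}$ be a regular embedding ($\tilde{\mathbf G}$ connected reductive with connected center and the same derived group, $F$ extended). The group $\mathbf U$ is the same for both, so by transitivity $\tilde\Gamma=\mathrm{Ind}_{\mathbf G^F}^{\tilde{\mathbf G}^F}\Gamma$ is the Gelfand–Graev representation of $\tilde{\mathbf G}^F$ for the same $\psi$. The dual map $\tilde{\mathbf G}^*\to\mathbf G^*$ is surjective with kernel a central torus, so $\tilde{\mathbf G}^{*F}\to\mathbf G^{*F}$ is surjective by Lang. Fix a preimage $\tilde s\in\tilde{\mathbf G}^{*F}$ of $s$.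

Let $(\mathbf S,\theta)\leftrightarrow(\mathbf S^*,s)$, let $\tilde{\mathbf S}=\mathbf SZ(\tilde{\mathbf G})$, and let $\tilde{\mathbf S}^*\ni\tilde s$ be the preimage of $\mathbf S^*$; it is dual to $\tilde{\mathbf S}$. The character $\tilde\theta$ of $\tilde{\mathbf S}^F$ corresponding to $\tilde s$ restricts to $\theta$, and $R_{\mathbf S}(\theta)=\mathrm{Res}\,R_{\tilde{\mathbf S}}(\tilde\theta)$. By Frobenius reciprocity
$$\langle\Gamma,R_{\mathbf S}(\theta)\rangle=\langle\tilde\Gamma,R_{\tilde{\mathbf S}}(\tilde\theta)\rangle=\varepsilon_{\mathbf G}\varepsilon_{\mathbf S}\ne0 .$$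
In particular $\Gamma$ has a constituent in $\mathcal E(\mathbf G^F,s)$.

For uniqueness let $\chi\in\mathcal E(\mathbf G^F,s)$ be a constituent of $\Gamma$. It is a constituent of some $R_{\mathbf S}(\theta)$ as above, hence of $\mathrm{Res}\,\tilde\chi$ for a constituent $\tilde\chi\in\mathcal E(\tilde{\mathbf G}^F,\tilde s)$ of $R_{\tilde{\mathbf S}}(\tilde\theta)$. Then $\langle\tilde\Gamma,\tilde\chi\rangle=\langle\Gamma,\mathrm{Res}\,\tilde\chi\rangle\ge1$, so $\tilde\chi=\tilde\chi_{\tilde s}$ and $\langle\Gamma,\mathrm{Res}\,\tilde\chi_{\tilde s}\rangle=\langle\tilde\Gamma,\tilde\chi_{\tilde s}\rangle=1$. So $\chi$ is unique. All constituents of $R_{\mathbf S}(\theta)$ lie in $\mathcal E(\mathbf G^F,s)$ and $\Gamma$ is multiplicity free, so $\langle\chi_s,R_{\mathbf S}(\theta)\rangle=\langle\Gamma,R_{\mathbf S}(\theta)\rangle=\varepsilon_{\mathbf G}\varepsilon_{\mathbf S}$. Finally (2) follows from (1), since all other constituents of $R_{\mathbf S}(\theta)$ vanish on $K\mathcal H$. $\square$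

Consequently $K\mathcal H\cong\prod_{(s)}K$ via the $\omega_s$, with $s$ running over the semisimple classes of $\mathbf G^{*F}$.

**Blocks.** For a semisimple $\ell'$-element $s_0\in\mathbf G^{*F}$ put $\mathcal E_\ell(\mathbf G^F,s_0)=\bigcup_t\mathcal E(\mathbf G^F,s_0t)$, $t$ running over the $\ell$-elements of $C_{\mathbf G^*}(s_0)^F$. By [BM, Thm 2.2] and Hiss (see [CE, Thm 9.12]) this set is a union of blocks, and each of these blocks contains an element of $\mathcal E(\mathbf G^F,s_0)$. For $s_0=1$ this says $\mathrm{Irr}(b)=\mathcal E_\ell(\mathbf G^F,1)$, so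
$$\omega_s(b)=1\ \text{if } s \text{ is an }\ell\text{-element},\qquad \omega_s(b)=0\ \text{otherwise.}\tag{3}$$

**Definition (Curtis–Shoji map).** Write $\omega^{(d)}_s$ for the analogue of $\omega_s=\omega_s^{(1)}$ for $F^d$. A semisimple $s\in\mathbf G^{*F}$ lies in $\mathbf G^{*F^d}$, and $\omega_s^{(d)}$ depends only on the $\mathbf G^{*F^d}$-class of $s$. So there is a unique $K$-algebra homomorphism
$$\Delta:K\mathcal H_{(d)}\to K\mathcal H_{(1)},\qquad\omega_s^{(1)}\circ\Delta=\omega_s^{(d)}\quad\text{for all semisimple }s\in\mathbf G^{*F}.\tag{4}$$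

*Example.* For $SL_2$, $q=2$, $d=2$, identify $K\mathcal H_{(2)}=K^4$ by $(\omega_4,\omega_5,\omega_3,\omega_{3'})$ and $K\mathcal H_{(1)}=K^2$ by $(\omega_{\mathrm{St}},\omega_{\mathrm{sgn}})$. Then $\Delta$ keeps the first two coordinates. By Section 1 it carries $b_{(2)}\mathcal H_{(2)}$ onto $b_{(1)}\mathcal H_{(1)}$ when $\ell=3$.

**Theorem A.** For all $\ell\neq p$ and $d\ge1$, $\Delta(\mathcal H_{(d)})\subseteq\mathcal H_{(1)}$.

**Theorem B.** If $\ell\nmid[\mathbf G^{F^d}:\mathbf G^F]$, then $\Delta$ restricts to an isomorphism of $\mathcal O$-algebras $b_{(d)}\mathcal H_{(d)}\to b_{(1)}\mathcal H_{(1)}$. So Conjecture 1 holds.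

**Theorem C.** (i) $b_{(d)}\mathcal H_{(d)}\cong b_{(1)}\mathcal H_{(1)}$ as $\mathcal O$-algebras if and only if $\ell\nmid[\mathbf G^{F^d}:\mathbf G^F]$.

(ii) Let $s_0\in\mathbf G^{*F}$ be a semisimple $\ell'$-element with $\mathbf C:=C_{\mathbf G^*}(s_0)$ connected, and let $e_{(d)}$, $e_{(1)}$ be the sums of the blocks in $\mathcal E_\ell(\mathbf G^{F^d},s_0)$, $\mathcal E_\ell(\mathbf G^F,s_0)$. Then $e_{(d)}\mathcal H_{(d)}\cong e_{(1)}\mathcal H_{(1)}$ if and only if $\ell\nmid[\mathbf C^{F^d}:\mathbf C^F]$, and then $h\mapsto e_{(1)}\Delta(h)$ is an isomorphism.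

**Coefficients.** The elements $e_\psi$, the idempotents $b_{(d)},e_{(d)}$ and the algebras $\mathcal H_{(d)}$ are defined over $\mathcal O_0=\mathbb Z_\ell[\zeta]\subset\mathcal O$, with $\zeta$ a root of unity of sufficiently divisible order, and $\mathcal H_{\mathcal O}=\mathcal O\otimes_{\mathcal O_0}\mathcal H_{\mathcal O_0}$. So for Theorems A and B and the "if" parts of Theorem C we assume that $K$ is a finite extension of $\mathbb Q_\ell$ inside $\overline{\mathbb Q}_\ell$. Let $\overline{\mathbb Z}_\ell$ be the ring of integers of $\overline{\mathbb Q}_\ell$; then $K\cap\overline{\mathbb Z}_\ell=\mathcal O$.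

## 4. Seeing $\mathcal H$ through the maximal tori

**Tori of type $w$.** For $w\in W$ choose a representative $\dot w\in N_{\mathbf G}(\mathbf T)$ and, by Lang, $h_w\in\mathbf G$ with $h_w^{-1}F(h_w)=\dot w$. Put $\mathbf T_w=h_w\mathbf Th_w^{-1}$. Since $F(h_wth_w^{-1})=h_w\,\dot wF(t)\dot w^{-1}h_w^{-1}$, conjugation by $h_w$ identifies $(\mathbf T,wF)$ with $(\mathbf T_w,F)$. We view characters of $\mathbf T_w^F$ also as characters of $\mathbf T^{wF}$. The signs are
$$\varepsilon_{\mathbf G}\varepsilon_{\mathbf T_w}=\mathrm{sgn}(w).$$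
Indeed, write $F=q\varphi_0$ on $X(\mathbf T)\otimes\mathbb R$ with $\varphi_0$ of finite order. The $\mathbb F_q$-rank of $\mathbf T_w$ is the multiplicity of the eigenvalue $1$ of $w\varphi_0$ (up to inverse or transpose). For a real matrix of finite order the non-real eigenvalues come in pairs, so $(-1)^{\dim\mathbf T-\mathrm{rk}\,\mathbf T_w}=\det(w\varphi_0)$. Comparing with $w=1$, where $\varepsilon_{\mathbf G}=\varepsilon_{\mathbf T_1}$, gives $\det w=\mathrm{sgn}(w)$.

**Definition (Curtis maps).** For $g\in\mathbf G^F$ let $c_g(w,t)$ ($t\in\mathbf T^{wF}$) be the Fourier coefficients in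
$$R_{\mathbf T_w}(\theta)(g)=\sum_{t\in\mathbf T^{wF}}c_g(w,t)\,\theta(h_wth_w^{-1})\qquad(\theta\in\mathrm{Irr}\,\mathbf T_w^F).$$
For $h=\sum_gh_gg\in K\mathcal H$ put
$$\mathrm{Cur}_w(h)=\mathrm{sgn}(w)\sum_{t}\Big(\sum_gh_gc_g(w,t)\Big)t\in K\mathbf T^{wF}.$$

By (2), $\theta(\mathrm{Cur}_w(h))=\omega_s(h)$ whenever $(\mathbf T_w,\theta)\leftrightarrow s$. Since the $\theta$ separate the points of $K\mathbf T^{wF}$, $\mathrm{Cur}_w:K\mathcal H\to K\mathbf T^{wF}$ is an algebra homomorphism.

*Example.* $SL_2$, $q=2$, $w=r\neq1$: $\mathbf T^{rF}=\langle z\rangle$ has order $3$, and $\mathrm{Cur}_r(h)=a+b(z+z^2)$ with $a+2b=\omega_{\mathrm{St}}(h)$ and $a-b=\omega_{\mathrm{sgn}}(h)$. For $h=ece$ this gives $a=\frac12$, $b=-\frac12$.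

**Passage to $F^d$.** The torus $\mathbf T_w$ is also $F^d$-stable, and $h_w^{-1}F^d(h_w)=\dot wF(\dot w)\cdots F^{d-1}(\dot w)$ represents the element $w_d$ defined by $(wF)^d=w_dF^d$. So, with this $h_w$, we have $c_g^{(d)}(w_d,x)$ for $g\in\mathbf G^{F^d}$, $x\in\mathbf T^{(wF)^d}$, and $\mathrm{Cur}_w^{(d)}:K\mathcal H_{(d)}\to K\mathbf T^{(wF)^d}$, with sign $\mathrm{sgn}(w_d)=\mathrm{sgn}(w)^d$. In the example of Section 1, $r_2=r\cdot r=1$: the torus of order $3$ changes from non-split to split. Let
$$N_w:\mathbf T^{(wF)^d}\to\mathbf T^{wF},\qquad N_w(x)=\prod_{i<d}(wF)^i(x),$$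
extended linearly to group algebras.

**Lemma 2.** $\mathrm{Cur}_w\circ\Delta=N_w\circ\mathrm{Cur}_w^{(d)}$.

*Proof.* It suffices to show: if $(\mathbf S,\theta)\leftrightarrow(\mathbf S^*,s)$ for $F$, then $(\mathbf S,\theta\circ N)\leftrightarrow(\mathbf S^*,s)$ for $F^d$, where $N:\mathbf S^{F^d}\to\mathbf S^F$ is the norm $\prod_{i<d}F^i$. For then, with $\mathbf S=\mathbf T_w$ and for all $\theta$,
$$\theta(\mathrm{Cur}_w\Delta h)=\omega_s^{(1)}(\Delta h)=\omega_s^{(d)}(h)=(\theta\circ N_w)(\mathrm{Cur}_w^{(d)}h)=\theta(N_w\mathrm{Cur}_w^{(d)}h).$$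

The identification $X(\mathbf S)=Y(\mathbf S^*)$ is compatible with $F$, hence with $F^d$: the map $x\mapsto x\circ F$ on $X(\mathbf S)$ corresponds to $y\mapsto F\circ y$ on $Y(\mathbf S^*)$. Denote both by $x\mapsto F(x)$. Let $n$ be a multiple of $d$ such that $F^n$ is multiplication by $q^n$ on $X(\mathbf S)$, and let $\zeta_n\in\mathbb F^\times$ correspond to $1/(q^n-1)$ under the fixed isomorphism of $\mathbb F^\times$ with the $p'$-part of $\mathbb Q/\mathbb Z$. If $\theta$ is the restriction to $\mathbf S^F$ of $x\in X(\mathbf S)$ (values transported by the fixed embedding $\mathbb F^\times\to\overline{\mathbb Q}_\ell^\times$), then its element is $s=\prod_{i<n}F^i(x(\zeta_n))$, where now $x$ is read as a cocharacter of $\mathbf S^*$ ([DM, 13.7, 13.11]). The character $\theta\circ N$ is the restriction to $\mathbf S^{F^d}$ of $x'=\sum_{i<d}F^i(x)$. Since $(F^d)^{n/d}$ is multiplication by $(q^d)^{n/d}=q^n$, the same $\zeta_n$ serves for $F^d$, and the element attached to $\theta\circ N$ is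
$$\prod_{j<n/d}F^{dj}\big(x'(\zeta_n)\big)=\prod_{j<n/d}\ \prod_{i<d}F^{dj+i}\big(x(\zeta_n)\big)=\prod_{i<n}F^i\big(x(\zeta_n)\big)=s.\qquad\square$$

*Example: $\mathbf G=\mathbf T$ a torus.* Here $W=1$, $\mathcal H=\mathcal O\mathbf T^F$, $R_{\mathbf T}(\theta)=\theta$, so $\mathrm{Cur}_1$ is the identity and $\Delta$ is the norm $N:\mathcal O\mathbf T^{F^d}\to\mathcal O\mathbf T^F$. The unipotent part is isomorphic to $\mathcal O[(\mathbf T^F)_\ell]$. The norm is onto: for $t\in\mathbf T^F$ choose $z\in\mathbf T$ with $z^{-1}F^d(z)=t$ and put $x=z^{-1}F(z)$. Then $F^d(x)=t^{-1}z^{-1}F(z)F(t)=x$ and $N(x)=z^{-1}F^d(z)=t$. If $\ell\nmid[\mathbf T^{F^d}:\mathbf T^F]$, the norm maps the Sylow $\ell$-subgroup onto one of the same order, hence isomorphically. So Theorem B holds for tori. (The composite of the inclusion $\mathbf T^F\subset\mathbf T^{F^d}$ with $N$ is $x\mapsto x^d$.)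

**The form in terms of tori.** By Section 1, $\kappa$ is perfect on $\mathcal H$ and on its direct factors. In particular
$$\mathcal H=\{a\in K\mathcal H:\kappa(ah')\in\mathcal O\ \text{ for all }h'\in\mathcal H\}.\tag{5}$$
The regular character $|\mathbf G^F|\kappa$ equals $|\mathbf G^F|_p^{-1}\sum_{(\mathbf S,\theta)}\varepsilon_{\mathbf G}\varepsilon_{\mathbf S}R_{\mathbf S}(\theta)$ ([DL, 7.5.6], [DM, 12.14]). The $\mathbf G^F$-classes of $F$-stable maximal tori correspond to the $F$-classes of $W$. The class of $\mathbf T_w$ has $|\mathbf G^F|/(|\mathbf T_w^F||C_w|)$ members, where $C_w$ is the stabilizer of $w$ under $F$-conjugation, and the $F$-class of $w$ has $|W|/|C_w|$ elements. So the sum of a $\mathbf G^F$-invariant function over all $\mathbf S$ is $\sum_{w\in W}\frac{|\mathbf G^F|}{|W||\mathbf T_w^F|}$ times its value at $\mathbf T_w$. Writing $[a]_1$ for the coefficient of $1$ and using $\sum_\theta\theta(a)=|\mathbf T_w^F|\,[a]_1$, we get on $K\mathcal H$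
$$\kappa(h)=\frac1{|\mathbf G^F|_p\,|W|}\sum_{w\in W}\frac1{|\mathbf T_w^F|}\sum_\theta\theta(\mathrm{Cur}_w(h))=\frac1{|\mathbf G^F|_p\,|W|}\sum_{w\in W}[\mathrm{Cur}_w(h)]_1 .\tag{6}$$

*Check* for $SL_2$, $q=2$: $\kappa(e)=\frac14(1+1)=\frac12$, and $\kappa(ece)=\frac14(-\frac12+\frac12)=0$, as one reads off from the elements themselves.

We also need $\kappa|_{K\mathcal H}=\sum_{(s)}c_s\omega_s$. By (2) and the formula for the regular character, $c_s=\#\{(\mathbf S,\theta)\leftrightarrow s\}/(|\mathbf G^F||\mathbf G^F|_p)$. Duality of pairs preserves the orders of stabilizers, and $|\mathbf G^F|=|\mathbf G^{*F}|$; so the numerator is the number of pairs $\mathbf S^*\ni s'$ with $s'$ conjugate to $s$ under $\mathbf G^{*F}$. There are $|\mathbf G^{*F}|/|C_{\mathbf G^*}(s)^F|$ such $s'$, and the maximal tori containing $s$ are those of $C^\circ_{\mathbf G^*}(s)$. A connected reductive $\mathbf L$ has $|\mathbf L^F|_p^2$ $F$-stable maximal tori (Steinberg). Hence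
$$c_s=\frac{|C^\circ_{\mathbf G^*}(s)^F|_p^2}{|\mathbf G^F|_p\,|C_{\mathbf G^*}(s)^F|}\in\mathcal O^\times\cdot|C_{\mathbf G^*}(s)^F|^{-1}.\tag{7}$$
For $SL_2(4)$ this gives $\frac{16}{4\cdot60}=\frac1{15}$ at $s=1$ and $\frac1{4\cdot3}=\frac1{12}$ at $s$ of order $3$, as in Section 1.

## 5. Termwise integrality, and the denominator $|W|$

By (5), Theorem A says that $\kappa_{(1)}(\Delta(h)h')\in\mathcal O$ for $h=\sum h_gg\in\mathcal H_{(d)}$ and $h'=\sum h'_{g'}g'\in\mathcal H_{(1)}$. By (6), the multiplicativity of $\mathrm{Cur}_w$ and Lemma 2,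
$$\kappa_{(1)}(\Delta(h)h')=\frac1{|\mathbf G^F|_p|W|}\sum_w\big[N_w(\mathrm{Cur}_w^{(d)}h)\,\mathrm{Cur}_w(h')\big]_1=\frac1{|\mathbf G^F|_p}\sum_{g,g'}h_gh'_{g'}J_{g,g'},\tag{8}$$
$$J_{g,g'}=\frac1{|W|}\sum_{w\in W}\mathrm{sgn}(w)^{d+1}\sum_{x\in\mathbf T^{(wF)^d}}c_g^{(d)}(w_d,x)\;c_{g'}\big(w,N_w(x)^{-1}\big).\tag{9}$$
As $|\mathbf G^F|_p$ is a unit, it would suffice that $J_{g,g'}\in\overline{\mathbb Z}_\ell$. The natural first step is to see whether each $c_g(w,t)$ is integral. It is, and the formula that shows this will be used again.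

Let $\tilde W=W\rtimes\langle F\rangle$ with $\langle F\rangle$ infinite cyclic. It acts on $\mathbf T$ by automorphisms of the abstract group. Let $g=su$ be the Jordan decomposition of $g\in\mathbf G^F$, put $\mathbf C=C^\circ_{\mathbf G}(s)\ni u$, and let $\mathbf T_{\mathbf C}\subset\mathbf B_{\mathbf C}$ be an $F$-stable maximal torus and Borel subgroup of $\mathbf C$. Choose $y\in\mathbf G$ with $\mathbf T_{\mathbf C}=y\mathbf Ty^{-1}$ and put
$$\dot v=y^{-1}F(y)\in N_{\mathbf G}(\mathbf T),\ \text{with image }v\in W,\qquad t_0=y^{-1}sy\in\mathbf T,\qquad W_0=W(C^\circ_{\mathbf G}(t_0),\mathbf T)\subset W.$$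
From $F(s)=s$ we get $vF(t_0)=t_0$. Conjugation by $y$ identifies $W_0$ with $W(\mathbf C,\mathbf T_{\mathbf C})$, and the action of $F$ becomes $\varphi_0:z\mapsto vF(z)v^{-1}$, which is conjugation by $vF$ in $\tilde W$. Let $Q_{w'}(u)$ denote $R^{\mathbf C}_{\mathbf S}(1)(u)$ for $\mathbf S\subset\mathbf C$ of type $w'\in W_0$ relative to $\mathbf T_{\mathbf C}$.

**Lemma 3.** For $w\in W$, $t\in\mathbf T^{wF}$ put $\Omega=\{n\in W:\ nt=t_0,\ n(wF)n^{-1}\in W_0vF\}$. It is stable under left multiplication by $W_0$, and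
$$c_g(w,t)=\sum_{n\in W_0\backslash\Omega}Q_{w'_n}(u),\qquad w'_n\cdot vF=n(wF)n^{-1}.\tag{10}$$
In particular $c_g(w,t)\in\mathbb Z$, and it does not depend on the choice of $\dot w$ and $h_w$.

*Proof.* For $z\in W_0$, $z$ fixes $t_0$, and $vFz^{-1}=\varphi_0(z)^{-1}vF$; so $\Omega$ is stable. The proof of (10) is a count of elements.

**Step 1: the sum to be counted.** The character formula [DL, 4.2] gives, on comparing coefficients of $\theta(h_wth_w^{-1})$,
$$c_g(w,t)=\frac1{|\mathbf C^F|}\sum_{x\in\mathbf G^F,\ x^{-1}sx=h_wth_w^{-1}}R^{\mathbf C}_{x\mathbf T_wx^{-1}}(1)(u).$$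

**Step 2: attaching a coset in $W_0\backslash\Omega$ to each $x$.** Let $x$ be as in the sum. The torus $x\mathbf T_wx^{-1}$ contains $s$, so it is a maximal torus of $\mathbf C$ and equals $k\mathbf T_{\mathbf C}k^{-1}$ with $k\in\mathbf C$ unique up to right multiplication by $N_{\mathbf C}(\mathbf T_{\mathbf C})$. Put $\dot n=y^{-1}k^{-1}xh_w$. It normalizes $\mathbf T$; let $n$ be its image in $W$. Then $\dot nt\dot n^{-1}=y^{-1}k^{-1}sky=t_0$. From $k=xh_w\dot n^{-1}y^{-1}$, $F(x)=x$ and $F(y)=y\dot v$ we get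
$$k^{-1}F(k)=y\,\dot n\,\dot w\,F(\dot n)^{-1}\dot v^{-1}\,y^{-1}.\tag{11}$$
The left side lies in $N_{\mathbf C}(\mathbf T_{\mathbf C})$, since $\mathbf T_{\mathbf C}$ and $k\mathbf T_{\mathbf C}k^{-1}$ are $F$-stable. So $w':=nwF(n)^{-1}v^{-1}\in W_0$, that is, $w'\cdot vF=n(wF)n^{-1}$. Thus $n\in\Omega$, and $x\mathbf T_wx^{-1}$ has type $w'$ in $\mathbf C$. Replacing $k$ by $kz$ with $z\in N_{\mathbf C}(\mathbf T_{\mathbf C})=yN_{C^\circ_{\mathbf G}(t_0)}(\mathbf T)y^{-1}$ multiplies $\dot n$ on the left by an arbitrary element of $N_{C^\circ_{\mathbf G}(t_0)}(\mathbf T)$, which is the full preimage of $W_0$ in $N_{\mathbf G}(\mathbf T)$. So $x\mapsto W_0n$ is well defined.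

**Step 3: each fiber has $|\mathbf C^F|$ elements.** Let $n\in\Omega$ and fix a representative $\dot n$. By the last remark, for each $x$ over $W_0n$ there is exactly one admissible $k$ with $y^{-1}k^{-1}xh_w=\dot n$. So the fiber is in bijection with the set of $k\in\mathbf C$ for which $x:=ky\dot nh_w^{-1}$ satisfies $F(x)=x$. Conversely each such $x$ has $x^{-1}sx=h_w\dot n^{-1}t_0\dot nh_w^{-1}=h_wth_w^{-1}$ and $x\mathbf T_wx^{-1}=k\mathbf T_{\mathbf C}k^{-1}$, so it does lie over $W_0n$. The condition $F(x)=x$ is equivalent to (11), whose right side lies in $N_{\mathbf C}(\mathbf T_{\mathbf C})\subset\mathbf C$ because $n\in\Omega$. By Lang there are exactly $|\mathbf C^F|$ solutions $k\in\mathbf C$. This proves (10). Values $R_{\mathbf S}^{\mathbf C}(1)(u)$ are integers. $\square$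

Therefore $\mathrm{Cur}_w(\mathcal H)\subseteq\mathcal O\mathbf T^{wF}$, and every bracket in (8) is in $\mathcal O$. *If $\ell\nmid|W|$, Theorem A is now proved.* If $\ell$ divides $|W|$, this argument gives only $|W|\,\kappa_{(1)}(\Delta(h)h')\in\mathcal O$ and stops. Nor are the brackets divisible by $|W|$ one at a time: for $h=1$, $h'=1$ every bracket in (8) equals $1$, and only their sum is divisible by $|W|$. We need an argument that treats all $w$ together.

Averages over $W$ lose their denominators when they are traces: if $M$ is a finite-dimensional $\tilde W$-module on which $\tilde W$ acts through a finite quotient, then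
$$\frac1{|W|}\sum_w\mathrm{Tr}(wF\mid M)=\mathrm{Tr}(F\mid M^W),\tag{12}$$
a sum of roots of unity. Indeed $\frac1{|W|}\sum_ww$ is the projector onto $M^W$ and commutes with $F$. So we want (9) to be an integral combination of averages of the form (12). Two things stand in the way.

The first is the dependence of $Q_{w'}(u)$ on $w'$. Expanding $w'\mapsto Q_{w'}(u)$ in characters by Fourier inversion brings back a factor $1/|W_0|$ in the coefficients, a priori; we need $\ell$-integral coefficients. Section 6 gets them. The second is the factor with $(wF)^d$ and the summation over $x$ with its constraint $N_w(x)^{-1}$. For instance $w\mapsto\mathrm{Tr}(w^2\mid V)$ is not in general a character, but it is the trace of "$w\otimes w$ followed by the flip" on $V\otimes V$. Section 8 turns this into tensor induction.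

## 6. Deligne–Lusztig characters at $\theta=1$ as $q^m\to1$

*The case $SL_2$.* Let $W=\{1,r\}$, let $\mathcal B$ be the flag variety (a projective line), $g\in SL_2(q)$, and let $f_m(w)$ be the number of $B'\in\mathcal B$ fixed by $gF^m$ such that $(B',FB')$ is in relative position $w$. If $FB'=B'$, then $gF^m$ fixes $B'$ if and only if $g$ does, so $f_m(1)=\mathrm{fix}(g)$, the number of points of $\mathcal B^F$ fixed by $g$. In all, $gF^m$ has $q^m+1$ fixed points, so $f_m(r)=q^m+1-\mathrm{fix}(g)$. Choose $m_k$ with $q^{m_k}\to1$ in $\mathbb Z_\ell$. Then $f_{m_k}(r)\to2-\mathrm{fix}(g)$. With $\mathrm{St}(g)=\mathrm{fix}(g)-1$ these limits are $1+\mathrm{St}(g)=R_{\mathbf T_1}(1)(g)$ and $1-\mathrm{St}(g)=R_{\mathbf T_r}(1)(g)$. So $R_{\mathbf T_w}(1)(g)=1+\mathrm{St}(g)\,\mathrm{sgn}(w)$, an integral combination of characters of $W$. In general the point counts will be traces in representations of a Hecke algebra with parameter $q^m$, and we take the limit of the representations.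

**Proposition 4.** Let $(\mathbf C,F)$ be connected reductive, $\mathbf T_{\mathbf C}\subset\mathbf B_{\mathbf C}$ an $F$-stable maximal torus and Borel subgroup, with Weyl group $W$, let $\varphi$ be the automorphism of $W$ induced by $F$, of order $\delta$, and let $g\in\mathbf C^F$. There are a finite extension $\mathcal O'$ of $\mathbb Z_\ell$ with fraction field $K'$, finitely many $K'[W\rtimes\langle\varphi\rangle]$-modules $V_j$, and $c_j\in\mathcal O'$ with
$$R_w(g):=R_{\mathbf T_w}(1)(g)=\sum_jc_j\,\mathrm{Tr}(w\varphi\mid V_j)\qquad\text{for all }w\in W,$$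
where $\mathbf T_w$ is of type $w$ relative to $\mathbf T_{\mathbf C}$.

*Proof.* Let $\mathcal B$ be the variety of Borel subgroups. We say $\mathrm{pos}(B_1,B_2)=w$ if $(B_1,B_2)$ is $\mathbf C$-conjugate to $(\mathbf B_{\mathbf C},\dot w\mathbf B_{\mathbf C}\dot w^{-1})$. Then $\mathrm{pos}(FB_1,FB_2)=\varphi(\mathrm{pos}(B_1,B_2))$. Let $X(w)=\{B':\mathrm{pos}(B',FB')=w\}$. By definition of the Deligne–Lusztig characters
$$R_w(g)=\sum_i(-1)^i\,\mathrm{Tr}\big(g^*\mid H^i_c(X(w),\mathbb Q_\ell)\big);$$
this is a rational integer, so $g$ versus $g^{-1}$ is immaterial.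

**Step 1. Writing $R_w(g)$ as a limit of point counts.** Let $m\in\delta\mathbb Z_{>0}$. Then $F^m$ stabilizes $X(w)$ and commutes with the finite-order automorphism $g$, so $gF^m$ is the Frobenius map of $X(w)$ for some $\mathbb F_{q^m}$-structure ([DL, proof of 3.3]). By the Lefschetz formula
$$f_m(w):=\#\{B':\mathrm{pos}(B',FB')=w,\ gF^m(B')=B'\}=\sum_i(-1)^i\mathrm{Tr}\big((gF^m)^*\mid H^i_c(X(w),\mathbb Q_\ell)\big)=\sum_j\pm\zeta_j\lambda_j^{m/\delta},$$
where $(\zeta_j,\lambda_j)$ are the joint eigenvalues of the commuting operators $g^*$ and $(F^\delta)^*$. (Here $gF^m(B')$ means $g\,F^m(B')\,g^{-1}$.) As $F^\delta$ is a finite universal homeomorphism of $X(w)$, $(F^\delta)^*$ is invertible on the finitely generated $\mathbb Z_\ell$-modules $H^i_c(X(w),\mathbb Z_\ell)$. So $\lambda_j\in\overline{\mathbb Z}_\ell^\times$. The residue classes of the $\lambda_j$ are roots of unity. So we can choose $M\in\delta\mathbb Z_{>0}$ with $q^M\equiv1$ mod $\ell$ and $\lambda_j^{M/\delta}\equiv1$ modulo the maximal ideal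 for all $j$ and all $w$. Put $m_k=M\ell^k$. Since $(1+z)^{\ell^k}\to1$ when $|z|<1$, we have $\ell$-adically
$$q^{m_k}\to1,\qquad f_{m_k}(w)\to\sum_j\pm\zeta_j=R_w(g)\qquad\text{for all }w.\tag{13}$$

**Step 2. Moving the count to a finite set.** We untwist $gF^m$ to $F^m$. Fix $m=m_k$. By Lang choose $a\in\mathbf C$ with $g=aF^m(a)^{-1}$ and put $g'=a^{-1}F(a)$. In $\mathbf C\rtimes\langle F\rangle$ we have $a^{-1}(gF^m)a=F^m$ and $a^{-1}Fa=g'F$. Since $F(g)=g$, $gF^m$ and $F$ commute; so do $F^m$ and $g'F$; hence $g'\in\mathbf C^{F^m}$. Let $\sigma$ be the permutation $B''\mapsto g'F(B'')g'^{-1}$ of the finite set $\mathcal B^{F^m}$. Substituting $B'=aB''a^{-1}$ gives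
$$f_m(w)=\#\{B''\in\mathcal B^{F^m}:\mathrm{pos}(B'',\sigma B'')=w\}=\mathrm{Tr}(\sigma^{-1}A_w\mid P),$$
$$P=\overline{\mathbb Q}_\ell[\mathcal B^{F^m}],\qquad A_wB_1=\sum_{B_2\in\mathcal B^{F^m},\ \mathrm{pos}(B_1,B_2)=w}B_2 .$$
Indeed $B_1$ occurs in $\sigma^{-1}A_wB_1$ exactly when $\mathrm{pos}(B_1,\sigma B_1)=w$.

**Step 3. A Hecke algebra acts.** We show that $f_m$ is a $\overline{\mathbb Z}_\ell$-combination of traces in boundedly many, boundedly large modules. As $\delta\mid m$, $F^m$ acts trivially on $W$. If $l(yx)=l(y)+l(x)$, then for $\mathrm{pos}(B_1,B_3)=yx$ there is a unique $B_2$ with $\mathrm{pos}(B_1,B_2)=y$, $\mathrm{pos}(B_2,B_3)=x$; by uniqueness it is $F^m$-stable if $B_1,B_3$ are, and so $A_xA_y=A_{yx}$. Hence the operators $T_w:=A_{w^{-1}}$ satisfy $T_xT_y=T_{xy}$ if $l(xy)=l(x)+l(y)$. For a simple reflection $r$, the set $\{B_2:\mathrm{pos}(B_1,B_2)=r\}$ is an affine line with an $\mathbb F_{q^m}$-structure, and together with $B_1$ it is a projective line any two distinct points of which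 are in position $r$. In $T_r^2B_1$ the flag $B_1$ is reached $q^m$ times and each of the other $q^m$ points $q^m-1$ times. So $T_r^2=q^m+(q^m-1)T_r$. Moreover $\sigma T_w\sigma^{-1}=T_{\varphi(w)}$, as $\mathrm{pos}(\sigma B_1,\sigma B_2)=\varphi(\mathrm{pos}(B_1,B_2))$.

Let $\tilde{\mathfrak H}_m$ be the $\mathbb Q_\ell$-algebra with basis $T_w\varphi^i$ ($w\in W$, $0\le i<\delta$): the Hecke algebra of $W$ with parameter $q^m$, extended by $\varphi$ with $\varphi^\delta=1$ and $\varphi T_w\varphi^{-1}=T_{\varphi(w)}$. Put $n=\dim\tilde{\mathfrak H}_m=\delta|W|$, which does not depend on $m$. The operator $\sigma$ has finite order, and $\sigma^\delta$ commutes with $\sigma$ and all $T_w$. On the $\eta$-eigenspace $P_\eta$ of $\sigma^\delta$ choose $\eta'$ with $\eta'^\delta=\eta$ and let $\varphi$ act as $\eta'^{-1}\sigma$; then $\varphi^\delta=1$, and $P_\eta$ becomes an $\overline{\mathbb Q}_\ell\tilde{\mathfrak H}_m$-module. As $\sigma^{-1}=\eta'^{-1}\varphi^{-1}$ on $P_\eta$,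
$$f_m(w)=\sum_\eta\eta'^{-1}\,\mathrm{Tr}(\varphi^{-1}T_{w^{-1}}\mid P_\eta),$$
with roots of unity $\eta'$. Passing to composition factors, $f_m\in\mathbb Z^W$ lies in the $\overline{\mathbb Z}_\ell$-span of the vectors $v_V=(\mathrm{Tr}(\varphi^{-1}T_{w^{-1}}\mid V))_{w\in W}$, with $V$ running over the simple $\overline{\mathbb Q}_\ell\tilde{\mathfrak H}_m$-modules. There are at most $n$ of these, each of dimension at most $n$.

**Step 4. A common coefficient ring.** To take limits we want everything over one compact ring. The simple component of $\tilde{\mathfrak H}_m/\mathrm{rad}$ acting non-trivially on $V$ is some $M_r(D)$ with $D$ a division algebra, and a maximal subfield of $D$ splits $D$; it has degree at most $n$ over $\mathbb Q_\ell$. So $V$ is defined over an extension of $\mathbb Q_\ell$ of degree $\le n$. As $\mathbb Q_\ell$ has only finitely many extensions of degree $\le n$ in $\overline{\mathbb Q}_\ell$, all $V$, for all $k$, are defined over one finite extension $K'$ of $\mathbb Q_\ell$; let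 $\mathcal O'$ be its ring of integers. The $\mathcal O'$-span of the $T_w\varphi^i$ is an order, so $V$ has a stable $\mathcal O'$-lattice. Thus the $T_r$ and $\varphi$ are given by matrices over $\mathcal O'$, and $v_V\in\mathcal O'^W$.

The coefficients can be taken in $\mathcal O'$ too. Let $L\subset\mathcal O'^W$ be the $\mathcal O'$-span of the $v_V$. By elementary divisors there is a basis $(x_i)$ of $\mathcal O'^W$ such that $L$ is spanned by multiples $\pi_ix_i$, $\pi_i\in\mathcal O'$. The $\overline{\mathbb Z}_\ell$-span of $L$ is $\bigoplus\overline{\mathbb Z}_\ell\pi_ix_i$, and $K'\cap\pi_i\overline{\mathbb Z}_\ell=\pi_i\mathcal O'$; so it meets $\mathcal O'^W$ in $L$. Hence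
$$f_{m_k}=\sum_{j\le n_k}c_j^{(k)}\,v_{V_j^{(k)}},\qquad n_k\le n,\quad c_j^{(k)}\in\mathcal O' .$$

**Step 5. The limit.** The ring $\mathcal O'$ is compact. After passing to a subsequence, $n_k$ and the dimensions of the $V_j^{(k)}$ are constant, $c_j^{(k)}\to c_j\in\mathcal O'$, and the matrices of the $T_r$ and of $\varphi$ on $V_j^{(k)}$ converge. As $q^{m_k}\to1$, the limits satisfy $T_r^2=1$, the braid relations, $\varphi^\delta=1$ and $\varphi T_r\varphi^{-1}=T_{\varphi(r)}$. So they define $K'[W\rtimes\langle\varphi\rangle]$-modules $V_j'$, and $T_w$, a product of $T_r$'s along a reduced expression, converges to the action of $w$. By (13),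
$$R_w(g)=\sum_jc_j\mathrm{Tr}(\varphi^{-1}w^{-1}\mid V_j')=\sum_jc_j\mathrm{Tr}\big((w\varphi)^{-1}\mid V_j'\big)=\sum_jc_j\mathrm{Tr}(w\varphi\mid V_j'^*).$$
Take $V_j=V_j'^*$. $\square$

## 7. Equivariant $\mathbf T$-graded modules

**Definition.** A $\tilde W$-equivariant $\mathbf T$-graded module is a finite-dimensional $\tilde W$-module $E=\bigoplus_{t\in\mathbf T}E_t$ over a finite extension of $\mathbb Q_\ell$, with $\gamma E_t=E_{\gamma t}$ for $\gamma\in\tilde W$, on which $\tilde W$ acts through a finite quotient.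

*Example.* Let $s\in\mathbf T^F$ have trivial stabilizer in $W$, and let $E$ have basis the orbit $Ws$, each $t\in Ws$ in degree $t$, permuted by $\tilde W$. For $wF(t)=t$, $\mathrm{Tr}(wF\mid E_t)$ is $1$ if $t\in Ws$ and $0$ otherwise. This agrees with (10) for $g=s$: here $\mathbf C=\mathbf T$, $u=1$, $W_0=1$, one may take $y=1$, $v=1$, $t_0=s$. If $t=n^{-1}s$ with $n\in W$, then $wF(t)=t$ means $wF(n)^{-1}s=n^{-1}s$, i.e. $n(wF)n^{-1}=F$. So $\Omega=\{n\}$, and $c_s(w,t)=1$.

**Proposition 5.** For $g\in\mathbf G^F$ there are finitely many $\tilde W$-equivariant $\mathbf T$-graded modules $E_j$ and $a_j\in\overline{\mathbb Z}_\ell$ with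
$$c_g(w,t)=\sum_ja_j\,\mathrm{Tr}(wF\mid E_{j,t})\qquad\text{for all }w\in W,\ t\in\mathbf T^{wF}.$$
This holds for any choice of $\dot w$ and $h_w$.

*Proof.* We keep the notation of Lemma 3 and realize the right side of (10) by an induced module. Proposition 4 for $(\mathbf C,F)$ and $u\in\mathbf C^F$ gives $c_j\in\overline{\mathbb Z}_\ell$ and modules $V_j$ for $W_0\rtimes\langle\varphi_0\rangle$ with
$$Q_{w'}(u)=\sum_jc_j\,\mathrm{Tr}(w'\varphi_0\mid V_j)\qquad(w'\in W_0).$$
Let $\tilde W_0=\langle W_0,vF\rangle=W_0\rtimes\langle vF\rangle\subset\tilde W$. It fixes $t_0$, and it acts on $V_j$ through $\tilde W_0\to W_0\rtimes\langle\varphi_0\rangle$, $vF\mapsto\varphi_0$, a finite group. We have $\tilde W=W\tilde W_0$ and $W\cap\tilde W_0=W_0$, so $\tilde W/\tilde W_0=W/W_0$ is finite. Put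
$$E_j=\mathrm{Ind}_{\tilde W_0}^{\tilde W}V_j=\bigoplus_\gamma\gamma V_j,\qquad \gamma V_j\text{ in degree }\gamma t_0 .$$
The degree is well defined because $\tilde W_0$ fixes $t_0$, and $E_j$ is equivariant. The kernel of $\tilde W_0$ on $V_j$ has finite index in $\tilde W$, so $\tilde W$ acts on $E_j$ through a finite quotient. Take the coset representatives $\gamma=n^{-1}$, $n\in W_0\backslash W$. The summand $n^{-1}V_j$ lies in degree $t$ if and only if $nt=t_0$. It contributes to the trace of $wF$ only if $n(wF)n^{-1}\in\tilde W_0\cap WF=W_0vF$, and then it contributes $\mathrm{Tr}(n(wF)n^{-1}\mid V_j)$. So for $t\in\mathbf T^{wF}$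
$$\mathrm{Tr}(wF\mid E_{j,t})=\sum_{n\in W_0\backslash\Omega}\mathrm{Tr}(n(wF)n^{-1}\mid V_j)=\sum_{n\in W_0\backslash\Omega}\mathrm{Tr}(w'_n\varphi_0\mid V_j).$$
Multiply by $c_j$, sum over $j$ and compare with (10). $\square$

## 8. Tensor induction and the proof of Theorem A

We apply Proposition 5 to $(\mathbf G,F^d)$, with $\tilde W^{(d)}=W\rtimes\langle F^d\rangle\subset\tilde W$ and $w_dF^d=(wF)^d$, and to $(\mathbf G,F)$. By (9), $J_{g,g'}$ is a $\overline{\mathbb Z}_\ell$-combination of numbers
$$J=\frac1{|W|}\sum_w\mathrm{sgn}(w)^{d+1}\sum_{x\in\mathbf T^{(wF)^d}}\mathrm{Tr}\big((wF)^d\mid E_x\big)\,\mathrm{Tr}\big(wF\mid E'_{N_w(x)^{-1}}\big)\tag{14}$$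
with $E$ a $\tilde W^{(d)}$-equivariant and $E'$ a $\tilde W$-equivariant $\mathbf T$-graded module, over a common finite extension of $\mathbb Q_\ell$. We show $J\in\overline{\mathbb Z}_\ell$ by finding one $\tilde W$-module to which (12) applies.

**Step 1. The tensor-induced module.** This step replaces $(wF)^d$ by $wF$. In $\mathrm{Ind}_{\tilde W^{(d)}}^{\tilde W}E=\bigoplus_{i=0}^{d-1}F^iE$ let $F^iE_t$ have degree $F^i(t)$. Each $\gamma\in\tilde W$ permutes the subspaces $F^iE$ and maps degree $t$ to degree $\gamma t$: for $w\in W$ we have $wF^iE_t=F^i\big(F^{-i}(w)E_t\big)$, of degree $wF^i(t)$, and $F$ maps $F^{d-1}E_t$ to $F^dE_t=E_{F^d(t)}$. Moreover $W$ preserves each $F^iE$ and $F$ permutes them cyclically. Hence $\tilde W$ acts on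
$$\mathcal T=\bigotimes_{i=0}^{d-1}F^iE,$$
graded by $\mathbf T^d$ via $\mathcal T_y=\bigotimes_i(F^iE)_{y_i}$, and $wF$ maps degree $(y_0,\dots,y_{d-1})$ to degree $(wFy_{d-1},wFy_0,\dots,wFy_{d-2})$.

**Step 2. Encoding the constraint on degrees.** This step builds in the condition $N_w(x)^{-1}$. As $\tilde W$ acts on $\mathbf T$ by group automorphisms, it carries the product $y_0\cdots y_{d-1}$ of the degrees along. So
$$\mathcal M=\bigoplus_{y\in\mathbf T^d}\mathcal T_y\otimes E'_{(y_0y_1\cdots y_{d-1})^{-1}}\subset\mathcal T\otimes E'$$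
is $\tilde W$-stable.

**Step 3. The trace of $wF$ on $\mathcal M$.** This step shows that $\mathcal M$ yields the inner sum of (14). Only degrees $y$ fixed by $wF$ contribute. These are the $y$ with $y_i=(wF)^i(x)$, $x=y_0\in\mathbf T^{(wF)^d}$; then $\prod y_i=N_w(x)$. For linear maps $f_i:A_i\to A_{i+1}$ ($i$ mod $d$) the endomorphism
$$a_0\otimes\cdots\otimes a_{d-1}\ \mapsto\ f_{d-1}(a_{d-1})\otimes f_0(a_0)\otimes\cdots\otimes f_{d-2}(a_{d-2})$$
of $\bigotimes A_i$ has trace $\mathrm{Tr}(f_{d-1}\cdots f_0\mid A_0)$: in bases $\beta_i$ of the $A_i$, the diagonal entries sum to $\sum(f_{d-1})_{\beta_0\beta_{d-1}}(f_{d-2})_{\beta_{d-1}\beta_{d-2}}\cdots(f_0)_{\beta_1\beta_0}$. With $A_i=(F^iE)_{y_i}$ and $f_i=wF$ we obtain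
$$\mathrm{Tr}(wF\mid\mathcal M)=\sum_{x\in\mathbf T^{(wF)^d}}\mathrm{Tr}\big((wF)^d\mid E_x\big)\,\mathrm{Tr}\big(wF\mid E'_{N_w(x)^{-1}}\big).$$

**Step 4. Averaging.** This step removes the denominator. Since $F$ preserves $\mathrm{sgn}$ on $W$, we extend $\mathrm{sgn}$ to $\tilde W$ by $F\mapsto1$ and put $\mathcal N=\mathcal M\otimes\mathrm{sgn}^{\otimes(d+1)}$. By (12),
$$J=\frac1{|W|}\sum_w\mathrm{Tr}(wF\mid\mathcal N)=\mathrm{Tr}(F\mid\mathcal N^W).$$
Some positive power of $F$ acts trivially on $\mathcal N$, so $J$ is a sum of roots of unity. Hence $J\in\overline{\mathbb Z}_\ell$.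

**Step 5. Conclusion.** So $J_{g,g'}\in\overline{\mathbb Z}_\ell$. As $h_g,h'_{g'}\in\mathcal O$ and $|\mathbf G^F|_p\in\mathcal O^\times$, (8) gives $\kappa_{(1)}(\Delta(h)h')\in K\cap\overline{\mathbb Z}_\ell=\mathcal O$ for all $h'\in\mathcal H_{(1)}$. By (5), $\Delta(h)\in\mathcal H_{(1)}$. This proves Theorem A. $\blacksquare$

## 9. From the inclusion to the isomorphism: Theorem B

Both algebras are self-dual lattices, and a self-dual lattice contained in another one for the same form, up to units, must equal it. First we check that the index hypothesis makes the two forms comparable.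

**Lemma 6.** Let $(\mathbf C,F)$ be connected reductive with $\ell\neq p$ and $\ell\nmid[\mathbf C^{F^d}:\mathbf C^F]$. Inclusion induces a bijection from $\mathbf C^F$-classes of $\ell$-elements of $\mathbf C^F$ to $\mathbf C^{F^d}$-classes of $\ell$-elements of $\mathbf C^{F^d}$; and $|C_{\mathbf C}(t)^{F^d}|_\ell=|C_{\mathbf C}(t)^F|_\ell$ for each $\ell$-element $t\in\mathbf C^F$.

*Proof.* **Step 1: surjectivity.** A Sylow $\ell$-subgroup of $\mathbf C^F$ is one of $\mathbf C^{F^d}$, so every $\ell$-element of $\mathbf C^{F^d}$ is $\mathbf C^{F^d}$-conjugate into $\mathbf C^F$.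

**Step 2: injectivity, by counting inside one geometric class.** Let $t\in\mathbf C^F$ be an $\ell$-element with geometric class $O$, and $A=C_{\mathbf C}(t)/C^\circ_{\mathbf C}(t)$. By Lang–Steinberg the number $n_F$ of $\mathbf C^F$-classes in $O^F$ is the number of orbits of $A$ on itself under $x:a\mapsto xaF(x)^{-1}$. By Burnside's lemma
$$n_F=\frac1{|A|}\sum_{x\in A}\#\{a\in A:a^{-1}xa=F(x)\}.$$
The term for $x$ is $|C_A(x)|$ if the class of $x$ is $F$-stable and $0$ otherwise. So $n_F$ is the number of $F$-stable conjugacy classes of $A$. Likewise the number $n_{F^d}$ of $\mathbf C^{F^d}$-classes in $O^{F^d}$ is the number of $F^d$-stable classes of $A$. An $F$-stable class is $F^d$-stable, so $n_F\le n_{F^d}$. The surjection of Step 1 restricts to a surjection from the classes in $O^F$ onto the classes in $O^{F^d}$, so $n_F\ge n_{F^d}$. Hence it is bijective on each $O$. Elements conjugate in $\mathbf C^{F^d}$ lie in the same $O$, so the map is bijective globally.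

**Step 3: centralizers.** Let $P$ be a Sylow $\ell$-subgroup of $C_{\mathbf C}(t)^{F^d}$; it contains the central $\ell$-element $t$. By the Sylow theorem in $\mathbf C^{F^d}$ there is $g\in\mathbf C^{F^d}$ with $gPg^{-1}\subset\mathbf C^F$. Then $gtg^{-1}\in\mathbf C^F$ is $\mathbf C^{F^d}$-conjugate to $t$, hence $\mathbf C^F$-conjugate to $t$ by Step 2. As $gPg^{-1}\subset C_{\mathbf C}(gtg^{-1})^F$, we get $|C_{\mathbf C}(t)^F|_\ell\ge|P|$. The reverse inequality is clear. $\square$

*Proof of Theorem B.* Assume $\ell\nmid[\mathbf G^{F^d}:\mathbf G^F]$. Since $|\mathbf G^{*F^i}|=|\mathbf G^{F^i}|$ for all $i\ge1$, Lemma 6 applies to $\mathbf G^*$. Let $\Lambda_d=b_{(d)}\mathcal H_{(d)}$ and $\Lambda_1=b_{(1)}\mathcal H_{(1)}$, and write $b_{(d)}$ also for its image $b_{(d)}e_\psi$ in $\mathcal H_{(d)}$.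

**Step 1: $\Delta$ maps $\Lambda_d$ into $\Lambda_1$.** For semisimple $s\in\mathbf G^{*F}$, by (4) and (3), $\omega_s^{(1)}(\Delta(b_{(d)}))=\omega_s^{(d)}(b_{(d)})$ is $1$ or $0$ according to whether $s$ is an $\ell$-element or not. So $\Delta(b_{(d)})=b_{(1)}$, and Theorem A gives $\Delta(\Lambda_d)\subseteq\Lambda_1$.

**Step 2: $\Delta$ is an isomorphism over $K$.** The characters of $K\Lambda_1$ (resp. $K\Lambda_d$) are the $\omega_s^{(1)}$ (resp. $\omega_s^{(d)}$) for $s$ in the classes of $\ell$-elements of $\mathbf G^{*F}$ (resp. $\mathbf G^{*F^d}$). By the bijection in Lemma 6, $\Delta:K\Lambda_d\to K\Lambda_1$ is an isomorphism matching the primitive idempotents attached to the same $s$.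

**Step 3: comparing Gram determinants.** This step turns the inclusion into equality. For a basis $(x_i)$ of a full lattice in $K\Lambda_1$ let $Q=(\omega_s^{(1)}(x_i))_{i,s}$. The Gram matrix for $\sum_sc_s\omega_s^{(1)}$ is $Q\,\mathrm{diag}(c_s)\,Q^{T}$, with determinant $\det(Q)^2\prod_sc_s$. By Section 1, $\Lambda_d$ is self-dual for $\kappa_{(d)}=\sum c_s^{(d)}\omega_s^{(d)}$ and $\Lambda_1$ for $\kappa_{(1)}=\sum c_s^{(1)}\omega_s^{(1)}$. Transporting by $\Delta$, the lattice $\Delta(\Lambda_d)$ is self-dual for $\kappa'=\sum c_s^{(d)}\omega_s^{(1)}$, so its Gram determinant for $\kappa'$ is a unit. By (7) and Lemma 6, $c_s^{(d)}/c_s^{(1)}\in\mathcal O^\times$ for all $s$. Hence the Gram determinant of $\Delta(\Lambda_d)$ for $\kappa_{(1)}$ is also a unit. So is that of $\Lambda_1$. Since $\Delta(\Lambda_d)\subseteq\Lambda_1$ are full lattices, the two Gram determinants differ by the square of the determinant of the base change, which is therefore a unit. So $\Delta(\Lambda_d)=\Lambda_1$. $\blacksquare$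

In the example of Section 1 with $\ell=3$ the ratios $c_s^{(2)}/c_s^{(1)}$ are $\frac1{15}\big/\frac13=\frac15$ and $\frac1{12}\big/\frac16=\frac12$, both units.

## 10. Valuations of the form: Theorem C

**An invariant.** For the converse we need a quantity that an abstract isomorphism must preserve. Let $\Lambda$ be a commutative $\mathcal O$-algebra, free of finite rank, with $K\Lambda\cong\prod_sK$ via $(\omega_s)$ and a symmetrizing form $\kappa=\sum_sc_s\omega_s$, i.e. a form for which $(x,y)\mapsto\kappa(xy)$ is perfect on $\Lambda$. Any other symmetrizing form is $\kappa(z\,\cdot)=\sum_sc_s\omega_s(z)\omega_s$ with $z\in\Lambda^\times$. Here $\omega_s(z)\in\mathcal O^\times$, since $\omega_s(\Lambda)\subseteq\mathcal O$ by integrality and $z$ is invertible. So the multiset $\{v(c_s)\}$ is an invariant of the $\mathcal O$-algebra $\Lambda$. For the order $\{(a,b):a\equiv b\bmod3\}$ with $\ell=3$ it is $\{-v(3),-v(3)\}$, by either computation in Section 1.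

*Proof of Theorem C (i).* "If" is Theorem B. Conversely, by (7) the multiset for $b_{(1)}\mathcal H_{(1)}$ is $\{-v(|C_{\mathbf G^*}(s)^F|)\}$, $s$ running over the classes of $\ell$-elements of $\mathbf G^{*F}$. Its minimum, attained at $s=1$, is $-v(|\mathbf G^F|)$. For $b_{(d)}\mathcal H_{(d)}$ the minimum is $-v(|\mathbf G^{F^d}|)$. If the algebras are isomorphic, then $|\mathbf G^{F^d}|_\ell=|\mathbf G^F|_\ell$, i.e. $\ell\nmid[\mathbf G^{F^d}:\mathbf G^F]$.

*Proof of Theorem C (ii).* **Step 1: the characters.** This step describes $Ke_{(1)}\mathcal H_{(1)}$ in terms of $\mathbf C$. The $\mathbf G^{*F}$-classes of semisimple elements whose $\ell'$-part is $\mathbf G^{*F}$-conjugate to $s_0$ correspond to the $\mathbf C^F$-classes of $\ell$-elements $t\in\mathbf C^F$ via $t\mapsto s_0t$: an element conjugating $s_0t$ to $s_0t'$ must centralize the $\ell'$-part $s_0$. Also $C_{\mathbf G^*}(s_0t)=C_{\mathbf C}(t)$, as $s_0$ and $t$ are powers of $s_0t$. The same holds for $F^d$. By the description of blocks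 in Section 3, the characters of $Ke_{(1)}\mathcal H_{(1)}$ are the $\omega^{(1)}_{s_0t}$, and similarly for $d$.

**Step 2: the map.** By Theorem A, $h\mapsto e_{(1)}\Delta(h)$ is a multiplicative $\mathcal O$-linear map $e_{(d)}\mathcal H_{(d)}\to e_{(1)}\mathcal H_{(1)}$. It is unital since $\omega^{(1)}_{s_0t}(\Delta(e_{(d)}))=\omega^{(d)}_{s_0t}(e_{(d)})=1$ for all $t$, and it pulls $\omega^{(1)}_{s_0t}$ back to $\omega^{(d)}_{s_0t}$.

**Step 3: the "if" part.** Suppose $\ell\nmid[\mathbf C^{F^d}:\mathbf C^F]$. As $\mathbf C$ is connected, Lemma 6 applies to $\mathbf C$. By the bijection of classes, the map is an isomorphism over $K$. By (7) and the equality of the $\ell$-parts of $|C_{\mathbf C}(t)^{F^d}|$ and $|C_{\mathbf C}(t)^F|$, we have $c^{(d)}_{s_0t}/c^{(1)}_{s_0t}\in\mathcal O^\times$. Both $e_{(d)}\mathcal H_{(d)}$ and $e_{(1)}\mathcal H_{(1)}$ are self-dual for the restrictions of $\kappa_{(d)}$ and $\kappa_{(1)}$. So Step 3 of the proof of Theorem B applies word for word, with $s_0t$ in place of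 $s$ and $h\mapsto e_{(1)}\Delta(h)$ in place of $\Delta$, and the map is an isomorphism.

**Step 4: the "only if" part.** By (7) the valuations of the coefficients $c$ are $-v(|C_{\mathbf C}(t)^{F^d}|)$ and $-v(|C_{\mathbf C}(t)^F|)$ respectively. The minima, at $t=1$, are $-v(|\mathbf C^{F^d}|)$ and $-v(|\mathbf C^F|)$. An isomorphism forces them to be equal, i.e. $\ell\nmid[\mathbf C^{F^d}:\mathbf C^F]$. $\blacksquare$
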